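\title{Integrality of the true mirror map for Fano data}

\begin{abstract}
A finite family of nonzero vectors in $\mathbb Z^d$, divided into groups, determines a lattice polytope $\Delta$, a generating series $\phi_0$ of products of multinomial coefficients, and series $\phi_{ij}$, $\tau_{ij}$ with rational coefficients. We prove that the true mirror map $\exp((\phi_{ij}+\tau_{ij})/\phi_0)$ has integer coefficients whenever the origin is the only interior lattice point of $\Delta$. The factors $\exp(\phi_{ij}/\phi_0)$ and $\exp(\tau_{ij}/\phi_0)$ are integral separately. Conversely, under a nondegeneracy hypothesis, integrality at infinitely many primes forces the condition on $\Delta$. The proof treats one prime at a time by Dwork's lemma; the required congruence comes from a Cartier-type operator acting on two expansions of one rational function, and the condition on $\Delta$ makes this operator act with rank one.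
\end{abstract}

\section{The question and the results}

\subsection{The series}

Let $\mathbb N=\{0,1,2,\dots\}$ and $H(n)=\sum_{a=1}^n 1/a$ for $n\in\mathbb N$, so $H(0)=0$. For $k_1,\dots,k_q\in\mathbb N$ put
\[
\mathsf{comb}(k_1,\dots,k_q)=\frac{(k_1+\dots+k_q)!}{k_1!\cdots k_q!}.
\]
If exactly one entry $k_j$ is negative and $k_1+\dots+k_q\ge0$, put
\begin{equation}\label{eq:combext}
\mathsf{comb}(k_1,\dots,k_q)=(-1)^{k_j+1}\,\frac{(k_1+\dots+k_q)!\,(-k_j-1)!}{\prod_{m\ne j}k_m!}.
\end{equation}

Fix integers $d,P\ge1$ and $q_1,\dots,q_P\ge1$, let $I=\{(i,j):1\le i\le P,\ 1\le j\le q_i\}$, and let $v_{ij}\in\mathbb Z^d$, $(i,j)\in I$, be nonzero vectors. The indices $(i,1),\dots,(i,q_i)$ form the $i$-th \emph{group}. Let $V:\mathbb Z^I\to\mathbb Z^d$ be the linear map sending the basis vector $e_{ij}$ to $v_{ij}$, and let $K$ be its kernel. For $k\in\mathbb Z^I$ write $k_l=(k_{l1},\dots,k_{lq_l})$, $\Sigma k_l=\sum_m k_{lm}$, $|k|=\sum_l\Sigma k_l$ and $z^k=\prod z_{lm}^{k_{lm}}$; the coefficient of $z^k$ in a series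 $F$ is $[F]_k$. A condition holds \emph{off $ij$} if it holds for all $(l,m)\ne(i,j)$. Put
\[
K_0=K\cap\mathbb N^I,\qquad K_{ij}=\{k\in K:\ k_{ij}<0,\ k_{lm}\ge0\text{ off }ij,\ \Sigma k_i\ge0\},
\]
and $A(k)=\prod_{l=1}^P\mathsf{comb}(k_l)$ for $k\in\mathbb N^I$. The series of this paper are
\begin{gather*}
\phi_0=\sum_{k\in K_0}A(k)\,z^k,\qquad \phi_{ij}=\sum_{k\in K_0}A(k)\big(H(\Sigma k_i)-H(k_{ij})\big)z^k,\\
\tau_{ij}=\sum_{k\in K_{ij}}\prod_{l=1}^P\mathsf{comb}(k_l)\,z^k,
\end{gather*}
where the factor $l=i$ of $\tau_{ij}$ is given by \eqref{eq:combext}, and the \emph{true mirror map}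
\[
\psi^{\mathrm t}_{ij}=\exp\big((\phi_{ij}+\tau_{ij})/\phi_0\big).
\]

These expressions make sense in a ring of formal series. Let
\[
L_{ij}=\{k\in\mathbb Z^I:\ k_{lm}\ge0\text{ off }ij\},\qquad M_{ij}=K\cap L_{ij}.
\]
Since $v_{ij}\ne0$, the relation $k_{ij}v_{ij}=-\sum_{\text{off }ij}k_{lm}v_{lm}$ determines $k_{ij}$ from the other coordinates of $k\in K$. So forgetting $k_{ij}$ is an injective homomorphism of monoids $M_{ij}\to\mathbb N^{I\setminus\{(i,j)\}}$. Hence $\mathbb Q[[M_{ij}]]$ is a ring, and $z_{ij}\mapsto1$ embeds it, without changing coefficients, in the power series ring in the variables $z'=(z_{lm})_{(l,m)\ne(i,j)}$. The set $K_0\cup K_{ij}=\{k\in M_{ij}:\Sigma k_i\ge0\}$ is a submonoid; it is the monoid generated by $K_0$ and $K_{ij}$, which we denote by $K_0+K_{ij}$. As $\phi_0$ has constant term $1$ and $\phi_{ij},\tau_{ij}$ have constant term $0$, we get $\psi^{\mathrm t}_{ij}\in\mathbb Q[[K_0+K_{ij}]]$. This needs no hypothesis beyond $v_{ij}\neq0$.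

Let $\Delta_i$ be the convex hull of $0,v_{i1},\dots,v_{iq_i}$ and $\Delta=\Delta_1+\dots+\Delta_P$ the Minkowski sum. The \emph{standing assumptions} are that $0$ lies in the interior $\operatorname{int}\Delta$ and that the $v_{ij}$ span $\mathbb Z^d$. The data are \emph{Fano} if $0$ is the only lattice point in $\operatorname{int}\Delta$. The following question comes from the paper of Bleau and Sheridan \cite{BS}.

\begin{quote}
\emph{If the data are Fano, does $\psi^{\mathrm t}_{ij}$ have integer coefficients for every $(i,j)\in I$?}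
\end{quote}

\subsection{What the definitions measure}

Put $f_l=1-\sum_m z_{lm}$ and $f=\prod_lf_l\in\mathbb Z[z]$, and let $Q^+\in\mathbb Z[[z]]$ be the power series of $1/f$. For $Y\subset\mathbb Z^I$ let $\pi_Y$ be the projection that keeps the terms of a formal series with exponent in $Y$. The multinomial theorem gives $Q^+=\sum_{k\in\mathbb N^I}A(k)z^k$, so
\[
\phi_0=\pi_K(Q^+).
\]
After the substitution $z_{lm}\mapsto z_{lm}t^{v_{lm}}$, with $t=(t_1,\dots,t_d)$, the projection $\pi_K$ takes the constant term in $t$. Every monomial of $f$ contains at most one variable from each group, so its exponent in $t$ lies in $\Delta$. This is how the polytope enters.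

The series $\phi_{ij}+\tau_{ij}$ is a first-order deformation of $\phi_0$. For $n\in\mathbb Z$ and $b\in\mathbb N$ consider the polynomial $\binom{n+b+\varepsilon}{b}=\frac1{b!}\prod_{a=1}^b(n+a+\varepsilon)$ in $\varepsilon$, and let $\beta_{n,b}$ be its derivative at $\varepsilon=0$. Then
\begin{equation}\label{eq:beta}
\beta_{n,b}=\begin{cases}\binom{n+b}{b}\big(H(n+b)-H(n)\big)&\text{if }n\ge0,\\[2pt] (-1)^{n+1}(-n-1)!\,(n+b)!/b!&\text{if }n<0\le n+b.\end{cases}
\end{equation}
In the first case the logarithmic derivative is $\sum_{a=1}^b1/(n+a)$. In the second case exactly one factor, the one with $a=-n$, vanishes at $\varepsilon=0$; the polynomial has a simple zero, and the derivative is $1/b!$ times the product of the remaining factors $(n+1)\cdots(-1)$ and $1\cdots(n+b)$. Now fix $(i,j)$, and for $k\in L_{ij}$ put $b=\sum_{m\ne j}k_{im}$ and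
\begin{equation}\label{eq:coef}
A(k;\varepsilon)=\binom{k_{ij}+b+\varepsilon}{b}\,\frac{b!}{\prod_{m\ne j}k_{im}!}\,\prod_{l\ne i}\mathsf{comb}(k_l).
\end{equation}
This is $A(k)$ with $k_{ij}$ shifted by $\varepsilon$. By \eqref{eq:beta}, the series $\sum_{k\in K_0+K_{ij}}A(k;\varepsilon)z^k$ equals $\phi_0+\varepsilon(\phi_{ij}+\tau_{ij})+O(\varepsilon^2)$. So $\log\psi^{\mathrm t}_{ij}$ is its logarithmic derivative at $\varepsilon=0$, and $\tau_{ij}$ collects the exponents that are invisible at $\varepsilon=0$ but contribute to first order. This explains the extension \eqref{eq:combext}.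

Integrality is not visible from the definition: harmonic numbers have denominators, and the exponential adds more.

\begin{example}\label{ex:first}
Let $d=P=1$ and $q_1=2$; drop the group index from $z$. If $v_{11}>0>v_{12}$, then $K$ has no element with coordinates of opposite signs, so $\tau_{1j}=0$.

For $(v_{11},v_{12})=(1,-1)$ we have $\Delta=[-1,1]$, which is Fano. With $x=z_1z_2$, $\phi_0=\sum\binom{2k}{k}x^k=1+2x+\cdots$ and $\phi_{11}=x+\frac72x^2+\cdots$, so $\psi^{\mathrm t}_{11}=\exp(x+\frac32x^2+\cdots)=1+x+2x^2+\cdots$. The denominators cancel; Section~\ref{sec:example} computes the series exactly.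

For $(v_{11},v_{12})=(1,-2)$ we have $\Delta=[-2,1]$, which contains $-1$ in its interior. With $x=z_1^2z_2$, the coefficient of $x$ in $\phi_{12}$ is $3(H(3)-H(1))=\frac52$, so $\psi^{\mathrm t}_{12}=1+\frac52x+\cdots$ is not integral.
\end{example}

The two cases suggest that integrality holds for Fano data and that a second interior lattice point should destroy it. The results below confirm both halves of this guess, the second under a nondegeneracy hypothesis.

\subsection{Results}

\begin{theorem}\label{thm:A}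
If the data are Fano, then for all $(i,j)\in I$
\[
\exp(\phi_{ij}/\phi_0)\in\mathbb Z[[K_0]],\qquad\exp(\tau_{ij}/\phi_0)\in\mathbb Z[[K_0+K_{ij}]],
\]
and hence $\psi^{\mathrm t}_{ij}\in\mathbb Z[[K_0+K_{ij}]]$.
\end{theorem}

\begin{theorem}\label{thm:B}
If the data are Fano and $g\in\mathbb Z[[z]]$ has constant term $1$, then $\exp\big(\pi_K(Q^+\log g)/\phi_0\big)\in\mathbb Z[[K_0]]$. In particular, for every $i$ and every $J\subset\{1,\dots,q_i\}$,
\[
\exp\Big(\frac1{\phi_0}\sum_{k\in K_0}A(k)\,H\Big(\sum_{m\in J}k_{im}\Big)z^k\Big)\in\mathbb Z[[K_0]].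
\]
\end{theorem}

A rational number is \emph{$p$-integral} if it lies in $\mathbb Z_p$.

\begin{theorem}\label{thm:C}
Assume only the standing assumptions.
\begin{itemize}
\item[(a)] Suppose $q_i\ge2$ for all $i$. Then the data are Fano if and only if $\exp(\phi_{ij}/\phi_0)$ has integer coefficients for all $(i,j)$, if and only if for infinitely many primes $p$ all of these series have $p$-integral coefficients.
\item[(b)] Suppose that for no $i$ the vectors $v_{i1},\dots,v_{iq_i}$ lie on one common ray. Then the data are Fano if and only if $\psi^{\mathrm t}_{ij}$ has integer coefficients for all $(i,j)$, if and only if for infinitely many primes $p$ all $\psi^{\mathrm t}_{ij}$ have $p$-integral coefficients.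
\item[(c)] The hypotheses in \textup{(a)} and \textup{(b)} cannot be dropped.
\end{itemize}
\end{theorem}

Section~\ref{sec:expansions} writes $\phi_{ij}$ and $\tau_{ij}$ as projections of $\log g/f$ for two expansions of $1/f$. Section~\ref{sec:example} recalls Dwork's lemma and works out the segment $[-1,1]$, where a congruence for the coefficients of $1/f$ appears. Section~\ref{sec:reduction} states this congruence in general and derives Theorems~\ref{thm:A} and~\ref{thm:B} from it, and Section~\ref{sec:key} proves it. Section~\ref{sec:converse} proves Theorem~\ref{thm:C}. The assumption that the $v_{ij}$ span $\mathbb Z^d$ is used only there.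

\section{Two expansions of $1/f$}\label{sec:expansions}

We begin with a description of $\operatorname{int}\Delta$ in terms of coefficients. We also write $V$ for the real-linear map $\mathbb R^I\to\mathbb R^d$, and $K_{\mathbb R}$ for its kernel. Since $V$ has an integer matrix, $K_{\mathbb R}$ has a basis of integer vectors, so $K$ is a lattice of full rank in $K_{\mathbb R}$.

\begin{lemma}\label{lem:interior}
There is $k^+\in K$ with all coordinates positive. For $x\in\mathbb R^d$ the following are equivalent: \textup{(i)} $x\in\operatorname{int}\Delta$; \textup{(ii)} $x=V(c)$ with all $c_{lm}\ge0$ and all $\Sigma c_l<1$; \textup{(iii)} $x=V(c)$ with all $c_{lm}>0$ and all $\Sigma c_l<1$.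
\end{lemma}

\begin{proof}
The cone generated by the $v_{lm}$ contains $\Delta$, hence a neighborhood of $0$, hence is $\mathbb R^d$. So $-\sum v_{lm}=\sum c_{lm}v_{lm}$ with $c_{lm}\ge0$, and $(1+c_{lm})$ is a positive vector in $K_{\mathbb R}$. Rational points are dense in $K_{\mathbb R}$; a nearby rational point, multiplied by a common denominator, is $k^+$.

We have $\Delta=V(T)$ with $T=\{c\ge0,\ \Sigma c_l\le1\text{ for all }l\}$. If $x\in\operatorname{int}\Delta$, then $(1+\eta)x\in V(T)$ for small $\eta>0$, and dividing by $1+\eta$ gives (ii). Adding a small multiple of $k^+$ to $c$ turns (ii) into (iii). The vectors $c$ in (iii) form an open subset of $T$, and $V$ is surjective, hence open; so their image is an open subset of $\Delta$, and (iii) implies (i). (The equivalence of (i) and (iii) is also a case of \cite[Theorem~6.6]{Rock}.)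
\end{proof}

\begin{lemma}\label{lem:nosign}
If the data are Fano, there is no $k\in M_{ij}$ with $\Sigma k_i<0$. That is, $M_{ij}=K_0+K_{ij}$.
\end{lemma}

\begin{proof}
Suppose $k\in M_{ij}$ and $\Sigma k_i<0$. Put $a=-k_{ij}$ and $b=\sum_{m\ne j}k_{im}$, so $0\le b<a$. Since $av_{ij}=\sum_{\text{off }ij}k_{lm}v_{lm}$, for every real $\eta$
\[
v_{ij}=(1-\eta a)\,v_{ij}+\eta\sum_{\text{off }ij}k_{lm}v_{lm}.
\]
For small $\eta>0$ the coefficients are nonnegative, their sum in group $i$ is $1-\eta(a-b)<1$, and their sum in a group $l\neq i$ is $\eta\,\Sigma k_l<1$. By Lemma~\ref{lem:interior}, $v_{ij}$ is a nonzero lattice point of $\operatorname{int}\Delta$, a contradiction.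
\end{proof}

Fix $(i,j)$ and write
\[
w=z_{ij},\qquad y=\sum_{m\ne j}z_{im},\qquad D=\prod_{l\ne i}f_l^{-1}\in\mathbb Z[[z']],
\]
so that $f_i=(1-y)-w$. The exponents of $\tau_{ij}$ are negative in $w$, so $\tau_{ij}$ cannot be a projection of a power series. We therefore expand $1/f_i$ a second time, in powers of $w^{-1}$. For a commutative ring $R$ let $R((w^{-1}))$ be the ring of series $\sum_{n\le n_0}c_nw^n$. The elements of $R((w^{-1}))[[z']]$ are formal series with exponents in $L_{ij}$. This ring contains $R[[z']]$ and also $R[[M_{ij}]]$, because in an element of $R[[M_{ij}]]$ each monomial in $z'$ occurs with a single power of $w$. The polynomial $f$ is invertible both in $\mathbb Z[[z]]$ and in $\mathbb Z((w^{-1}))[[z']]$, with inverses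
\begin{equation}\label{eq:Q}
Q^+=\sum_{n\ge0}w^n(1-y)^{-n-1}D,\qquad Q^-=-\sum_{n<0}w^n(1-y)^{-n-1}D.
\end{equation}
Both sums are well defined, being power series in $w$, respectively $w^{-1}$, over $\mathbb Z[[z']]$, and in both cases multiplication by $(1-y)-w$ makes the sum telescope to $D$.

In either ring $[FF']_k=\sum_{a}[F]_a[F']_{k-a}$. If $Y\subset\mathbb Z^I$ is a subgroup and $a\in Y$, then $k\in Y$ if and only if $k-a\in Y$. Hence
\begin{equation}\label{eq:proj}
\pi_Y(FF')=F\,\pi_Y(F')\qquad\text{if $Y$ is a subgroup and $F$ is supported on $Y$.}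
\end{equation}

\begin{lemma}\label{lem:proj}
If the data are Fano, then $\phi_{ij}=-\pi_K\big(Q^+\log(1-y)\big)$ and $\tau_{ij}=\pi_K\big(Q^-\log(1-y)\big)$.
\end{lemma}

\begin{proof}
The binomial series gives $(1-y)^{-n-1-\varepsilon}=\sum_b\binom{n+b+\varepsilon}{b}y^b$ for every $n\in\mathbb Z$. Differentiating at $\varepsilon=0$,
\begin{equation}\label{eq:logseries}
-(1-y)^{-n-1}\log(1-y)=\sum_{b\ge0}\beta_{n,b}\,y^b .
\end{equation}
Expand $y^b$ and $D$ by the multinomial theorem. For $k\in L_{ij}$ with $k_{ij}=n$, the coefficient of $z^k$ in $-w^n(1-y)^{-n-1}\log(1-y)\,D$ is then the derivative of $A(k;\varepsilon)$ at $\varepsilon=0$. By \eqref{eq:Q}, the sum of these series over $n\ge0$ is $-Q^+\log(1-y)$, and its projection to $K$ is $\phi_{ij}$ by the first case of \eqref{eq:beta}. The sum over $n<0$ is $Q^-\log(1-y)$. Its exponents in $K$ lie in $M_{ij}$ and have $k_{ij}<0$; by Lemma~\ref{lem:nosign} they lie in $K_{ij}$, so the second case of \eqref{eq:beta} applies and the projection is $\tau_{ij}$.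
\end{proof}

The Fano condition was needed only for $\tau_{ij}$: it excludes exponents with $\Sigma k_i<0$, which occur in $Q^-\log(1-y)$ but not in $\tau_{ij}$.

\begin{remark}\label{rem:Qminus}
In the Fano case $\pi_K(Q^-)=0$. Indeed, for $n<0$ the factor $(1-y)^{-n-1}$ is a polynomial of degree at most $-n-1$, so every exponent of $Q^-$ has $\Sigma k_i<0$, and Lemma~\ref{lem:nosign} applies.
\end{remark}

\section{Dwork's lemma and the segment $[-1,1]$}\label{sec:example}

Fix a prime $p$, let $v_p$ be the $p$-adic valuation, and let $\sigma$ be the substitution that raises every variable to the $p$-th power; it is a ring endomorphism of all rings above. For a series $F$ with coefficients in $\mathbb Z_p$ we have $F^p\equiv\sigma(F)\pmod p$, because $(a+b)^p\equiv a^p+b^p$ and $c^p\equiv c$ for $c\in\mathbb Z_p$. The next lemma says that this congruence characterizes integrality among series with constant term $1$, and it turns the integrality of an exponential into an additive condition.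

\begin{lemma}[Dieudonn\'e--Dwork]\label{lem:dwork}
Let $F\in\mathbb Q_p[[x_1,\dots,x_r]]$ have constant term $0$. Then $\exp(F)$ has coefficients in $\mathbb Z_p$ if and only if $pF-\sigma(F)$ has coefficients in $p\mathbb Z_p$. The same holds for $F\in\mathbb Q_p[[M_{ij}]]$.
\end{lemma}

\begin{proof}
Let $\psi=\exp F$, so that $\psi^p/\sigma(\psi)=\exp(pF-\sigma F)$. If $\psi$ is integral, then $\psi^p/\sigma(\psi)=1+pa$ with $a$ integral, and $\log(1+pa)=\sum_{n\ge1}(-1)^{n-1}p^na^n/n$ has coefficients in $p\mathbb Z_p$ since $p^n/n\in p\mathbb Z_p$.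

Conversely, let $pF-\sigma F=pa$ with $a$ integral. Since $v_p(n!)\le n-1$, we have $p^n/n!\in p\mathbb Z_p$ for $n\ge1$, so $\psi^p=\sigma(\psi)(1+pa')$ with $a'$ integral. We use induction on the total degree. Let $k\ne0$, let $c=[\psi]_k$, and suppose the truncation $\psi_<$ of $\psi$ to degrees $<|k|$ is integral. Then $[\psi^p]_k=[\psi_<^p]_k+pc$, since $\psi$ has constant term $1$. On the other side only coefficients of $\psi$ of degree $\le|k|/p<|k|$ enter, so $[\sigma(\psi)(1+pa')]_k\equiv[\sigma(\psi_<)]_k\pmod p$. As $\psi_<^p\equiv\sigma(\psi_<)$, we get $pc\in p\mathbb Z_p$.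

The embedding $z_{ij}\mapsto1$ of $\mathbb Q_p[[M_{ij}]]$ in $\mathbb Q_p[[z']]$ preserves coefficients and commutes with $\sigma$ and $\exp$, which gives the last statement.
\end{proof}

We apply the lemma to $F=G/\phi_0$ with $G\in\mathbb Q[[M_{ij}]]$. Put $\lambda=\phi_0/\sigma(\phi_0)\in\mathbb Z[[K_0]]$. Then
\begin{equation}\label{eq:dworkG}
p\,\frac G{\phi_0}-\sigma\Big(\frac G{\phi_0}\Big)=\frac1{\phi_0}\big(pG-\lambda\,\sigma(G)\big),
\end{equation}
and $\phi_0$ is a unit of $\mathbb Z[[K_0]]$, so the task is to show $pG\equiv\lambda\,\sigma(G)\pmod p$. For $s\ge0$ put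
\[
\Lambda_s=\{k\in\mathbb Z^I:\ V(k)\in p^s\mathbb Z^d\},\qquad\Pi_s=\pi_{\Lambda_s}.
\]
These are decreasing subgroups with $\Lambda_s\supset K+p^s\mathbb Z^I$. In the variables $t$ of the introduction, $\Pi_s$ keeps the terms whose $t$-exponent is divisible by $p^s$: it is the $s$-th iterate of the Cartier operator $\sum a_vt^v\mapsto\sum a_{pv}t^v$, without the division of exponents.

\subsection*{The case $v_{11}=1$, $v_{12}=-1$}
Here $f=1-z_1-z_2$, $V(k)=k_1-k_2$, and $x=z_1z_2$ generates $K_0$. Let $C\in\mathbb Z[[x]]$ be the series with $C=1+xC^2$; its coefficients, determined recursively by this equation, are the Catalan numbers. Then $(1-Cz_1)(1-Cz_2)=1+xC^2-C(z_1+z_2)=Cf$. The identity $\frac1{1-a}+\frac1{1-b}-1=\frac{1-ab}{(1-a)(1-b)}$ gives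
\[
\frac1f=\Phi\cdot\Big(\frac1{1-Cz_1}+\frac1{1-Cz_2}-1\Big),\qquad\Phi=\frac C{1-xC^2}\in\mathbb Z[[x]].
\]
Take $w=z_1$. In $\mathbb Z[[z]]$ the inverse of $1-Cz_1$ is $\sum_{n\ge0}(Cz_1)^n$; in $\mathbb Z((w^{-1}))[[z_2]]$ it is $-\sum_{n\ge1}(Cz_1)^{-n}$. Projecting the first expansion to $K$ shows $\Phi=\phi_0$. Thus
\begin{equation}\label{eq:Qex}
Q^+=\phi_0\Big(1+\sum_{n\ge1}C^n(z_1^n+z_2^n)\Big),\qquad Q^-=\phi_0\sum_{n\ge1}\big(C^nz_2^n-C^{-n}z_1^{-n}\big).
\end{equation}
By Lemma~\ref{lem:proj}, $\phi_{11}=\pi_K(Q^+\sum_nz_2^n/n)=\phi_0\sum_n(xC)^n/n=-\phi_0\log(1-xC)$, and $1-xC=1/C$. So $\psi^{\mathrm t}_{11}=C$.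

Let us now see integrality through Dwork's lemma, since that is the argument that generalizes. Modulo $p$, only the terms with $p\mid n$ survive in $p\sum_n(xC)^n/n$, so
\[
p\phi_{11}-\lambda\,\sigma(\phi_{11})\equiv\phi_0\sum_{n\ge1}\frac{C^{pn}-\sigma(C)^n}{n}\,x^{pn}\pmod p.
\]
A congruence modulo $p$ between $C^{pn}$ and $\sigma(C)^n$ does not suffice, because of the denominator $n$. But $a\equiv b\pmod{p^s}$ with $s\geq1$ implies $a^p\equiv b^p\pmod{p^{s+1}}$, so $C^p\equiv\sigma(C)\pmod p$ improves to
\[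
C^{pn}\equiv\sigma(C)^n\pmod{p^{1+v_p(n)}}\qquad(n\in\mathbb Z\setminus\{0\}),
\]
which pays for the denominator exactly. This congruence can be stated without $C$. By \eqref{eq:Qex},
\[
\Pi_1Q^+-\lambda\,\sigma(Q^+)=\phi_0\sum_{n\ge1}\big(C^{pn}-\sigma(C)^n\big)(z_1^{pn}+z_2^{pn}),
\]
and $\Pi_1Q^--\lambda\,\sigma(Q^-)$ is the analogous sum with terms $(C^{pn}-\sigma(C)^n)z_2^{pn}$ and $-(C^{-pn}-\sigma(C)^{-n})z_1^{-pn}$. In both, a coefficient at an exponent $k$ with $p^s\mid V(k)$ is divisible by $p^s$. The same $\lambda$ serves both expansions, because both come from one algebraic identity for $1/f$. This is Proposition~\ref{prop:key} below.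

\begin{example}\label{ex:three}
For a case with $\tau\ne0$ take $d=P=1$ and $(v_{11},v_{12},v_{13})=(1,1,-1)$; again $\Delta=[-1,1]$. The elements of $M_{11}$ are $k=(E-b,b,E)$ with $b,E\ge0$. Splitting the product $\prod_{a=1}^{b+E}(E-b+a+\varepsilon)$ after $b$ factors gives $A(k;\varepsilon)=\binom{E+\varepsilon}{b}\binom{2E+\varepsilon}{E}$. The binomial series gives
\begin{equation}\label{eq:binom}
\sum_{b\ge0}\binom{E+\varepsilon}bz_1^{E-b}z_2^b=(z_1+z_2)^E(1+z_2/z_1)^\varepsilon .
\end{equation}
With $X=(z_1+z_2)z_3$ we obtain $\phi_0=\sum\binom{2E}EX^E$ and, differentiating at $\varepsilon=0$,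
\[
\phi_{11}+\tau_{11}=\phi_0\log(1+z_2/z_1)+\sum_E\binom{2E}E\big(H(2E)-H(E)\big)X^E .
\]
The last sum is $\phi_0\log C(X)$ by the computation above. Hence $\psi^{\mathrm t}_{11}=(1+z_2/z_1)\,C(X)$.
\end{example}

\section{From the key congruence to integrality}\label{sec:reduction}

\begin{proposition}[Key congruence]\label{prop:key}
Let the data be Fano, $p$ a prime, $(i,j)\in I$, and $\omega^\pm=\Pi_1(Q^\pm)-\lambda\,\sigma(Q^\pm)$. Then $[\omega^\pm]_k\in p^s\mathbb Z_p$ for all $s\ge1$ and all $k\in\Lambda_s$.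
\end{proposition}

We prove this in Section~\ref{sec:key}. Here we show that it gives Dwork's congruence for the projection of $Q^\pm\log g$, for any integral $g$.

\begin{proposition}\label{prop:log}
Let the data be Fano. Let either $*=+$ and $g\in\mathbb Z[[z]]$, or $*=-$ and $g\in\mathbb Z[[z']]$, and let $g$ have constant term $1$. Put $G=\pi_K(Q^*\log g)$. Then $pG-\lambda\,\sigma(G)$ has coefficients in $p\mathbb Z_p$ for every prime $p$, and $\exp(G/\phi_0)$ has integer coefficients.
\end{proposition}

\begin{proof}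
All products are taken in $\mathbb Q_p[[z]]$ for $*=+$ and in $\mathbb Q_p((w^{-1}))[[z']]$ for $*=-$.

First we replace $p\log g$ by $\sigma(\log g)$. Since $g$ is an integral unit, $\sigma(g)/g^p=1+pa$ with $a$ integral, and $\eta=\frac1p\log(1+pa)$ has coefficients in $\mathbb Z_p$ as in the proof of Lemma~\ref{lem:dwork}. From $p\log g=\sigma(\log g)-p\eta$ and the integrality of $\eta Q^*$ we get
\[
pG\equiv\pi_K\big(Q^*\sigma(\log g)\big)=\pi_K\big(\Pi_1(Q^*)\,\sigma(\log g)\big)\pmod p.
\]
The equality holds because $\pi_K=\pi_K\Pi_1$ and $\sigma(\log g)$ is supported on $p\mathbb Z^I\subset\Lambda_1$, so that \eqref{eq:proj} applies. Substitute $\Pi_1(Q^*)=\lambda\,\sigma(Q^*)+\omega^*$. As $pk\in K$ if and only if $k\in K$, the maps $\pi_K$ and $\sigma$ commute; as $\lambda$ is supported on $K$, \eqref{eq:proj} gives $\pi_K(\lambda\,\sigma(Q^*\log g))=\lambda\,\sigma(G)$. Therefore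
\[
pG-\lambda\,\sigma(G)\equiv\pi_K\big(\omega^*\sigma(\log g)\big)\pmod p.
\]

Next we bound the denominators of $\log g=\sum_{\kappa\ne0}\gamma_\kappa z^\kappa$. The series $z_{lm}\partial_{z_{lm}}\log g=g^{-1}z_{lm}\partial_{z_{lm}}g$ has integer coefficients, so $\kappa_{lm}\gamma_\kappa\in\mathbb Z$ for all $(l,m)$. If $p^e$ is the largest power of $p$ dividing all coordinates of $\kappa$, some $\kappa_{lm}$ has valuation exactly $e$, and so $p^e\gamma_\kappa\in\mathbb Z_p$. For $k\in K$,
\[
[\omega^*\sigma(\log g)]_k=\sum_\kappa\gamma_\kappa\,[\omega^*]_{k-p\kappa}.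
\]
The sum is finite: for $*=+$ we need $0\le p\kappa\le k$, and for $*=-$ we have $\kappa_{ij}=0$ and need $0\le p\kappa_{lm}\le k_{lm}$ off $ij$. Now $V(k-p\kappa)=-pV(\kappa)\in p^{e+1}\mathbb Z^d$, so $[\omega^*]_{k-p\kappa}\in p^{e+1}\mathbb Z_p$ by Proposition~\ref{prop:key}. Each term lies in $p\mathbb Z_p$, which proves the congruence.

The series $G$ lies in $\mathbb Q[[M_{ij}]]$ and does not depend on $p$. Its constant term is $0$, since every term of $Q^*\log g$ has positive degree in $z$ for $*=+$ and in $z'$ for $*=-$. By \eqref{eq:dworkG} and Lemma~\ref{lem:dwork}, the rational coefficients of $\exp(G/\phi_0)$ are $p$-integral for every $p$, hence integers.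
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
By Lemma~\ref{lem:proj}, the choice $*=+$, $g=(1-y)^{-1}$ gives $G=\phi_{ij}$, and the choice $*=-$, $g=1-y$ gives $G=\tau_{ij}$. So $\exp(\phi_{ij}/\phi_0)$ and $\exp(\tau_{ij}/\phi_0)$ have integer coefficients. They are supported on the monoids $K_0$ and $K_0+K_{ij}$, and $\psi^{\mathrm t}_{ij}$ is their product.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
The first assertion is the case $*=+$ of Proposition~\ref{prop:log}. For the second put $w_J=\sum_{m\in J}z_{im}$, $y_J=\sum_{m\notin J}z_{im}$ and $g_J=(1-y_J)^{-1}$. Then $f_i=(1-y_J)-w_J$, and \eqref{eq:logseries} gives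
\[
\frac{\log g_J}{f_i}=-\sum_{n\ge0}w_J^n(1-y_J)^{-n-1}\log(1-y_J)=\sum_{n,b\ge0}\binom{n+b}b\big(H(n+b)-H(n)\big)w_J^ny_J^b .
\]
Expand $w_J^n$ and $y_J^b$. For $n=\sum_{m\in J}k_{im}$ and $b=\sum_{m\notin J}k_{im}$, the product of $\binom{n+b}b$ with the two multinomial coefficients is $\mathsf{comb}(k_i)$. Multiplying by $D$ and projecting,
\[
G_J:=\pi_K(Q^+\log g_J)=\sum_{k\in K_0}A(k)\Big(H(\Sigma k_i)-H\Big(\sum_{m\in J}k_{im}\Big)\Big)z^k .
\]
The series in the theorem is $\exp(G_\emptyset/\phi_0)/\exp(G_J/\phi_0)$, a quotient of two elements of $\mathbb Z[[K_0]]$ with constant term $1$.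
\end{proof}

\section{Proof of the key congruence}\label{sec:key}

In general $f$ does not factor as it did for the segment. The idea that replaces the factorization is already visible modulo $p$. We have $1/f=f^{p-1}/f^p\equiv f^{p-1}/\sigma(f)$, and $1/\sigma(f)$ is supported on $\Lambda_1$, so $\Pi_1(1/f)\equiv\Pi_1(f^{p-1})/\sigma(f)$. An exponent $k$ of $\Pi_1(f^{p-1})$ has $V(k)\in p\mathbb Z^d\cap(p-1)\Delta$, so $V(k)/p$ is a lattice point of $\frac{p-1}p\Delta\subset\operatorname{int}\Delta$. In the Fano case $V(k)=0$: the numerator is supported on $K_0$, and $\Pi_1$ sends $1/f$ to a multiple of $\sigma(1/f)$ by a scalar, that is, by a series on $K_0$. To reach the modulus $p^s$ we must keep the error terms. They have higher powers of $\sigma(f)$ in the denominator, and we need a space of such fractions that is stable under the operators $\Pi_s$.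

\subsection*{The rings}
The error terms form infinite sums that converge $p$-adically, and on the $-$ side their degree in $w$ is not bounded in advance. So we complete. Let $\mathcal C$ be the ring of series $\sum_{n\in\mathbb Z}c_nw^n$ with $c_n\in\mathbb Z_p$ and $c_n\to0$ as $n\to+\infty$. Modulo $p^s$ such a series has bounded degree, and $\mathcal C$ is the inverse limit of the rings $(\mathbb Z/p^s)((w^{-1}))$, that is, the $p$-adic completion of $\mathbb Z_p((w^{-1}))$. Put
\[
\mathcal B_+=\mathbb Z_p[[z]],\qquad\mathcal B_-=\mathcal C[[z']],\qquad\mathcal B=\mathcal B_+\times\mathcal B_- ,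
\]
and write $\xi=(\xi^+,\xi^-)$ for elements of $\mathcal B$; the maps $\sigma$ and $\pi_Y$ act on both components. We use the following facts, each of which follows from the description by coefficients. An element lies in $p^s\mathcal B$ if and only if all its coefficients lie in $p^s\mathbb Z_p$, and $\mathcal B$ has no $p$-torsion. A sum of terms $\xi_\nu\in p^{s_\nu}\mathcal B$ with $s_\nu\to\infty$ converges in $\mathcal B$; it may be rearranged, multiplied termwise and projected termwise. Rule \eqref{eq:proj} holds in $\mathcal B$, the convolution sums now being $p$-adically convergent.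

Let $\mathcal A\subset\mathbb Z_p[[z]]$ be the ring of power series whose exponents $k$ have only finitely many values $V(k)$. It contains $\mathbb Z_p[z]$ and $\mathcal R=\mathbb Z_p[[K_0]]$, and it is stable under every $\pi_Y$. Since $V(k)$ and the coordinates off $ij$ determine $k_{ij}$, we have $\mathcal A\subset\mathbb Z_p[w][[z']]$, which is a subring of both $\mathcal B_+$ and $\mathcal B_-$. We view $\mathcal A$ as a subring of $\mathcal B$ by the diagonal embedding. Put $Q=(Q^+,Q^-)$ and $f^{(s)}=\sigma^s(f)$. Then $f^{(s)}$ is invertible in $\mathcal B$ with inverse $\sigma^s(Q)$, which is supported on $p^s\mathbb Z^I\subset\Lambda_s$.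

The reason for working in the product is this. All fractions below have numerators in $\mathcal A$, the same for both components. The scalar in $\mathcal R$ that appears at each step can be controlled on the $+$ side, where $\pi_K(1/f^{(s)})=\sigma^s(\phi_0)$ is a unit, and the conclusion then holds on the $-$ side as well. The $-$ side alone gives no such control, by Remark~\ref{rem:Qminus}.

\subsection*{The modules $\Omega_s$}
For $s\ge0$ and $n\ge1$ let $\mathcal P_{s,n}\subset\mathcal A$ be the set of power series all of whose exponents $k$ satisfy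
\[
V(k)\in p^s\mathbb Z^d\cap p^sn\operatorname{int}\Delta .
\]
It is an $\mathcal R$-module. For $n=1$ the condition reads $V(k)\in p^s(\mathbb Z^d\cap\operatorname{int}\Delta)=\{0\}$, so
\begin{equation}\label{eq:rankone}
\mathcal P_{s,1}=\mathcal R .
\end{equation}
This is the only use of the Fano condition in this section. Let $\alpha(1)=0$ and $\alpha(n)=n-2$ for $n\ge2$, and let $\Omega_s\subset\mathcal B$ be the $\mathcal R$-module of all sums
\[
\xi=\sum_{n\ge1}p^{\alpha(n)}a_n\,(f^{(s)})^{-n},\qquad a_n\in\mathcal P_{s,n}.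
\]
The exponent $\alpha$ is dictated by the first step: in the expansion of $1/f$ below, the denominator $(f^{(1)})^N$ comes with $p^{N-1}$, and we want to divide the terms $N\ge2$ by $p$ and remain in the module.

\begin{lemma}\label{lem:cartier}
If $\xi\in\Omega_s$, then $\Pi_{s+1}\xi=\mu/f^{(s+1)}+p\,\xi'$ with $\mu\in\mathcal R$ and $\xi'\in\Omega_{s+1}$.
\end{lemma}

\begin{proof}
Write $f^p=\sigma(f)+p\delta$ with $\delta\in\mathbb Z[z]$. The exponents of $f$ have $V$-value in $\Delta$. By convexity those of $f^p$ have $V$-value in $p\Delta$, as do those of $\sigma(f)$, and hence those of $\delta$. Apply $\sigma^s$: with $\delta^{(s)}=\sigma^s(\delta)$ we have $(f^{(s)})^p=f^{(s+1)}+p\delta^{(s)}$, where $f^{(s)}$ and $\delta^{(s)}$ have $V$-values in $p^s\Delta$ and $p^{s+1}\Delta$.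

For $n\ge1$ let $n'=\lceil n/p\rceil$ and $r_n=pn'-n\ge0$. Raising the power of the denominator to the multiple $pn'$ of $p$ and expanding $(1+p\delta^{(s)}/f^{(s+1)})^{-n'}$ by the binomial series, we obtain in $\mathcal B$
\[
\frac{a_n}{(f^{(s)})^n}=\frac{a_n(f^{(s)})^{r_n}}{(f^{(s+1)}+p\delta^{(s)})^{n'}}=\sum_{h\ge0}(-p)^h\binom{n'+h-1}h\frac{a_n(f^{(s)})^{r_n}(\delta^{(s)})^h}{(f^{(s+1)})^{n'+h}} .
\]
Apply $\Pi_{s+1}$. By \eqref{eq:proj} the powers of $1/f^{(s+1)}$ factor out, and the numerators become $b_{n,h}=\Pi_{s+1}\big(a_n(f^{(s)})^{r_n}(\delta^{(s)})^h\big)\in\mathcal A$. For real $a>0$ and $b\ge0$ the set $a\operatorname{int}\Delta+b\Delta$ is open and contained in $(a+b)\Delta$, hence in $(a+b)\operatorname{int}\Delta$. So the exponents of $b_{n,h}$ satisfy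
\[
V(k)\in p^s\big(n\operatorname{int}\Delta+r_n\Delta+ph\Delta\big)\subset p^s(n+r_n+ph)\operatorname{int}\Delta=p^{s+1}(n'+h)\operatorname{int}\Delta,
\]
and $V(k)\in p^{s+1}\mathbb Z^d$. Thus $b_{n,h}\in\mathcal P_{s+1,\,n'+h}$, and
\[
\Pi_{s+1}\xi=\sum_{n\ge1,\ h\ge0}(-1)^h\binom{n'+h-1}h\,p^{\alpha(n)+h}\,b_{n,h}\,(f^{(s+1)})^{-(n'+h)} .
\]
The exponent $\alpha(n)+h$ tends to infinity with $n+h$, so we may group the terms by $N=n'+h$. Each group is finite, since $n\le pN$ and $h<N$.

For $N=1$ the numerators add up to an element $\mu\in\mathcal P_{s+1,1}=\mathcal R$, by \eqref{eq:rankone}. For $N\ge2$ we need $\alpha(n)+h\ge\alpha(N)+1=n'+h-1$, that is, $\alpha(n)\ge n'-1$. For $n=1$ this reads $0\ge0$. For $n\ge2$ it reads $n'\le n-1$, which holds because $\lceil n/p\rceil\le\lceil n/2\rceil\le n-1$. So the groups $N\ge2$ add up to $p\,\xi'$ with $\xi'\in\Omega_{s+1}$.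
\end{proof}

The scalar $\mu$ is the only obstruction to gaining a factor $p$, and it is detected by $\pi_K$ on the $+$ side.

\begin{lemma}\label{lem:divide}
Let $\zeta=\mu/f^{(s)}+p\,\xi'$ with $\mu\in\mathcal R$ and $\xi'\in\Omega_s$, and suppose $\pi_K(\zeta^+)=0$. Then $\zeta=p\,\xi''$ with $\xi''\in\Omega_s$ and $\pi_K(\xi''^+)=0$.
\end{lemma}

\begin{proof}
Applying $\pi_K$ to the $+$ component and using \eqref{eq:proj} gives $0=\mu\,\sigma^s(\phi_0)+p\,\pi_K(\xi'^+)$, with $\pi_K(\xi'^+)\in\mathcal R$. Since $\sigma^s(\phi_0)$ is a unit of $\mathcal R$, we get $\mu\in p\mathcal R$. Put $\xi''=(\mu/p)/f^{(s)}+\xi'\in\Omega_s$. Then $\zeta=p\xi''$ in both components, and $p\,\pi_K(\xi''^+)=0$ implies $\pi_K(\xi''^+)=0$.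
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:key}]
Let $\omega=(\omega^+,\omega^-)=\Pi_1Q-\lambda/f^{(1)}$. We show by induction on $s\ge1$ that $\Pi_s\omega=p^s\xi_s$ with $\xi_s\in\Omega_s$ and $\pi_K(\xi_s^+)=0$; this implies the proposition.

We have $Q=1/f\in\Omega_0$, since $1\in\mathcal R=\mathcal P_{0,1}$. By Lemma~\ref{lem:cartier}, $\omega=(\mu-\lambda)/f^{(1)}+p\xi'$ with $\mu\in\mathcal R$ and $\xi'\in\Omega_1$. By the definition of $\lambda$, $\pi_K(\omega^+)=\phi_0-\lambda\,\sigma(\phi_0)=0$. Lemma~\ref{lem:divide} gives $\omega=p\xi_1$, and $\Pi_1\omega=\omega$ because $\omega$ is supported on $\Lambda_1$. For the inductive step, $\Lambda_{s+1}\subset\Lambda_s$ gives $\Pi_{s+1}\omega=\Pi_{s+1}\Pi_s\omega=p^s\,\Pi_{s+1}\xi_s$. By Lemma~\ref{lem:cartier}, $\zeta=\Pi_{s+1}\xi_s$ has the form required in Lemma~\ref{lem:divide} at level $s+1$, and $\pi_K(\zeta^+)=\pi_K(\xi_s^+)=0$ since $K\subset\Lambda_{s+1}$. So $\zeta=p\xi_{s+1}$.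
\end{proof}

\section{The converse}\label{sec:converse}

In (a) and (b) of Theorem~\ref{thm:C}, the Fano condition implies integrality by Theorem~\ref{thm:A}, and integrality implies $p$-integrality for all $p$. It remains to show that $p$-integrality for infinitely many $p$ fails for data that are not Fano. So, until the proof of (c), let $u\ne0$ be a lattice point of $\operatorname{int}\Delta$.

The failure can be located in the computation that opens Section~\ref{sec:key}. The exponents of $f^{p-1}$ are the $r\in\mathbb N^I$ with $\Sigma r_l\le p-1$ for all $l$; call them \emph{$p$-box vectors}. If a $p$-box vector has $V(r)=pu$, the numerator $\Pi_1(f^{p-1})$ is no longer a scalar. We test Dwork's congruence at exponents $pN+r\in K$ with $V(N)=-u$. Here $r$ is a last $p$-adic digit that produces no carries within a group, so the coefficients factor modulo $p$.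

\begin{example}
Take $(v_{11},v_{12})=(1,-2)$ as in Example~\ref{ex:first}, $u=-1$, $N=(1,0)$ and $r=(1,m)$ with $m=(p+1)/2$, $p\ge5$. Then $pN+r=(2m,m)$, and $[\phi_{12}]_{(2m,m)}=\frac{(3m)!}{(2m)!\,m!}(H(3m)-H(m))$. Since $m<p<2m<3m<2p$, the multinomial coefficient is a $p$-adic unit and $H(3m)-H(m)$ has valuation $-1$. As $m<p$, the coefficient of $x^m$ in $p\phi_{12}\sigma(\phi_0)-\phi_0\sigma(\phi_{12})$ is $p[\phi_{12}]_{(2m,m)}$, a unit. By Lemma~\ref{lem:dwork}, $\psi^{\mathrm t}_{12}$ is not $p$-integral for any $p\ge5$.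
\end{example}

\begin{lemma}\label{lem:box}
For all large primes $p$ there is a $p$-box vector $r$ with $V(r)=pu$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:interior}, $u=V(c)$ with $c_{lm}>0$ and $\Sigma c_l<1$. Since the $v_{lm}$ span $\mathbb Z^d$, there is $n\in\mathbb Z^I$ with $V(n)=u$. Since $K$ has full rank in $K_{\mathbb R}$, there is a constant $R$ such that every point of $K_{\mathbb R}$ differs from a point of $K$ by at most $R$ in each coordinate. Choose such a point $\kappa\in K$ for $p(c-n)\in K_{\mathbb R}$ and put $r=pn+\kappa$. Then $V(r)=pu$, $r_{lm}\ge pc_{lm}-R$, and $\Sigma r_l\le p\,\Sigma c_l+q_lR$. For large $p$ these bounds give $r_{lm}\ge0$ and $\Sigma r_l\le p-1$.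
\end{proof}

Fix $(i,j)$. We extend the coefficient functions from $M_{ij}$ to $L_{ij}$. For $N\in L_{ij}$ put $A(N)=0$ if $N_{ij}<0$, and
\[
B_{ij}(N)=\begin{cases}A(N)\big(H(\Sigma N_i)-H(N_{ij})\big)&\text{if }N_{ij}\ge0,\\ \prod_l\mathsf{comb}(N_l)&\text{if }N_{ij}<0\le\Sigma N_i,\\ 0&\text{if }\Sigma N_i<0.\end{cases}
\]
Let $B^\natural_{ij}(N)=B_{ij}(N)$ if $N_{ij}\ge0$ and $B^\natural_{ij}(N)=0$ otherwise. Then $\phi_0$, $\phi_{ij}+\tau_{ij}$ and $\phi_{ij}$ are the sums over $k\in M_{ij}$ of $A(k)z^k$, $B_{ij}(k)z^k$ and $B^\natural_{ij}(k)z^k$.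

\begin{lemma}\label{lem:digits}
Let $N\in L_{ij}$, let $p$ be an odd prime larger than $\sum_{l,m}|N_{lm}|$, and let $r$ be a $p$-box vector. Then $A(r)$ is a $p$-adic unit, $B_{ij}(N)\in\mathbb Z_p$, and modulo $p\mathbb Z_p$
\[
A(pN+r)\equiv A(r)A(N),\quad pB_{ij}(pN+r)\equiv A(r)B_{ij}(N),\quad pB^\natural_{ij}(pN+r)\equiv A(r)B^\natural_{ij}(N).
\]
\end{lemma}

\begin{proof}
All factorials in $A(r)$ and all denominators in $B_{ij}(N)$ involve only numbers less than $p$; this gives the first two claims. Let $n\ge0$ and $0\le\rho<p$. In $(pn+\rho)!$ the multiples of $p$ contribute $p^nn!$, each of the $n$ full blocks of non-multiples contributes $(p-1)!\equiv-1$ by Wilson's theorem, and the last block contributes $\rho!$ modulo $p$. Separating multiples of $p$ in the harmonic sum in the same way, we get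
\begin{equation}\label{eq:wilson}
(pn+\rho)!=p^nn!\,\upsilon,\quad\upsilon\equiv(-1)^n\rho!\pmod p,\qquad H(pn+\rho)-H(n)/p\in\mathbb Z_p .
\end{equation}

Consider a group $l$ with $N_l\ge0$. Since $\Sigma r_l\le p-1$, \eqref{eq:wilson} applies to $(p\Sigma N_l+\Sigma r_l)!$ and to each $(pN_{lm}+r_{lm})!$. The powers of $p$ and of $-1$ have exponent $\Sigma N_l$ in numerator and denominator and cancel, so $\mathsf{comb}(pN_l+r_l)\equiv\mathsf{comb}(N_l)\,\mathsf{comb}(r_l)$.

Let $N_{ij}\ge0$. Multiplying over all groups gives the first congruence. By \eqref{eq:wilson}, $p$ times the difference of harmonic numbers in $B_{ij}(pN+r)$ is congruent to $H(\Sigma N_i)-H(N_{ij})\in\mathbb Z_p$. This gives the second congruence, and the third is the same as the second.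

Let $N_{ij}=-a<0$. Then $pN_{ij}+r_{ij}<0$, so both sides of the first and third congruences vanish. Also $p\Sigma N_i+\Sigma r_i\ge0$ if and only if $\Sigma N_i\ge0$, so both sides of the second vanish if $\Sigma N_i<0$. Let $\Sigma N_i\ge0$ and $\rho=r_{ij}$. By \eqref{eq:combext},
\[
\mathsf{comb}(pN_i+r_i)=(-1)^{pa+\rho+1}\,\frac{(p\Sigma N_i+\Sigma r_i)!\;\big(p(a-1)+(p-1-\rho)\big)!}{\prod_{m\ne j}(pN_{im}+r_{im})!}.
\]
Apply \eqref{eq:wilson} to each factorial. The exponent of $p$, and of the $-1$ from Wilson's theorem, is $\Sigma N_i+(a-1)-\sum_{m\ne j}N_{im}=-1$. From $(p-1)!=(p-1-\rho)!\,(p-\rho)\cdots(p-1)$ we get $(p-1-\rho)!\equiv(-1)^{\rho+1}/\rho!$. As $p$ is odd, the total sign is $(-1)^{a+\rho+1}\cdot(-1)\cdot(-1)^{\rho+1}=(-1)^{a+1}$, and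
\[
p\,\mathsf{comb}(pN_i+r_i)\equiv(-1)^{a+1}\frac{(\Sigma N_i)!\,(a-1)!}{\prod_{m\ne j}N_{im}!}\cdot\frac{(\Sigma r_i)!}{\prod_mr_{im}!}=\mathsf{comb}(N_i)\,\mathsf{comb}(r_i).
\]
Multiplying by the congruences for the groups $l\ne i$ gives the second congruence.
\end{proof}

Dwork's congruence for infinitely many primes now yields an identity over $\mathbb Q$.

\begin{lemma}\label{lem:identity}
If $\psi^{\mathrm t}_{ij}$ has $p$-integral coefficients for infinitely many $p$, then for every $N\in L_{ij}$ with $V(N)=-u$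
\begin{equation}\label{eq:identity}
\sum_{M\in M_{ij},\ N-M\in L_{ij}}\big(B_{ij}(N-M)A(M)-A(N-M)B_{ij}(M)\big)=0 .
\end{equation}
The same holds with $\psi^{\mathrm t}_{ij}$ and $B_{ij}$ replaced by $\exp(\phi_{ij}/\phi_0)$ and $B^\natural_{ij}$.
\end{lemma}

\begin{proof}
The sum is finite, because $0\le M_{lm}\le N_{lm}$ off $ij$ and these coordinates determine $M$. Let $\Psi=\phi_{ij}+\tau_{ij}$ and let $p$ be a large prime at which $\psi^{\mathrm t}_{ij}$ is integral. By Lemma~\ref{lem:dwork}, $p\Psi/\phi_0-\sigma(\Psi)/\sigma(\phi_0)$ has coefficients in $p\mathbb Z_p$, hence so does $p\Psi\,\sigma(\phi_0)-\phi_0\,\sigma(\Psi)$. Let $r$ be as in Lemma~\ref{lem:box} and $k=pN+r\in M_{ij}$. The coefficient at $k$ is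
\[
\sum_M\big(pB_{ij}(k-pM)A(M)-A(k-pM)B_{ij}(M)\big),
\]
summed over $M\in M_{ij}$ with $k-pM=p(N-M)+r\in L_{ij}$. Since $0\le r_{lm}<p$, this condition means $N-M\in L_{ij}$, so $M$ runs over the finite set in \eqref{eq:identity}, which does not depend on $p$. For $p$ large, all $B_{ij}(M)$ are $p$-integral and Lemma~\ref{lem:digits} applies to every $N-M$; so the coefficient is congruent to $A(r)$ times the left side of \eqref{eq:identity}. As $A(r)$ is a unit, the left side of \eqref{eq:identity} is a fixed rational number lying in $p\mathbb Z_p$ for infinitely many $p$, hence $0$. For the second statement take $\Psi=\phi_{ij}$ and use the third congruence of Lemma~\ref{lem:digits}.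
\end{proof}

The term $M=0$ of \eqref{eq:identity} is $B_{ij}(N)$, since $A(0)=1$ and $B_{ij}(0)=0$. So if $N$ is minimal in a sense that kills all terms $M\ne0$, then $B_{ij}(N)=0$. For $N\in\mathbb N^I$ this means $N_{ij}=\Sigma N_i$, since $A(N)>0$ and $H$ is strictly increasing. Let
\[
\mathcal N=\{N\in\mathbb N^I:\ V(N)=-u\}.
\]
It is nonempty: add a large multiple of $k^+$ to an integral preimage of $-u$. It does not contain $0$. Choose $N^0\in\mathcal N$ with $|N^0|$ minimal.

\begin{proof}[Proof of Theorem~\ref{thm:C}\textup{(a)}]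
Suppose all $\exp(\phi_{ij}/\phi_0)$ are $p$-integral for infinitely many $p$. Take \eqref{eq:identity} for $B^\natural_{ij}$ at $N=N^0$. Both $A$ and $B^\natural_{ij}$ vanish outside $\mathbb N^I$, so a nonzero term has $M\in K_0$ and $N^0-M\in\mathcal N$. Then $|N^0-M|=|N^0|-|M|$ forces $M=0$. Hence $N^0_{ij}=\Sigma N^0_i$ for all $(i,j)$. Summing over $j$ gives $\Sigma N_i^0=q_i\,\Sigma N^0_i$, and $q_i\ge2$ gives $N^0_i=0$ for all $i$. This contradicts $0\notin\mathcal N$.
\end{proof}

For (b) two things change. The function $B_{ij}$ need not vanish when $N_{ij}<0$, and $|M|$ need not be positive on $M_{ij}\setminus\{0\}$ (in Example~\ref{ex:three}, $(-1,1,0)\in M_{11}$). So we measure size by a weight that ignores the coordinate $ij$. The minimizer then depends on $j$; generic weights outside group $i$ make its part outside group $i$ independent of $j$.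

\begin{proof}[Proof of Theorem~\ref{thm:C}\textup{(b)}]
Suppose all $\psi^{\mathrm t}_{ij}$ are $p$-integral for infinitely many $p$. Fix $i$ with $N^0_i\ne0$. For $N\in\mathbb Z^I$ let $S(N)$ be obtained from $N$ by setting the coordinates in group $i$ to zero; thus $|S(N^0)|\le|N^0|-1$. Choose real numbers $\theta_{lm}\in[1,1+1/|N^0|]$, $l\ne i$, linearly independent over $\mathbb Q$, and put $\theta(N)=\sum_{l\ne i,\,m}\theta_{lm}N_{lm}$. For $N\in\mathbb N^I$,
\begin{equation}\label{eq:theta}
\theta(N)\le\theta(N^0)\ \Longrightarrow\ |S(N)|\le\theta(N)\le(|N^0|-1)(1+1/|N^0|)<|N^0| .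
\end{equation}

For $1\le j\le q_i$ let $X_j$ be the set of $N\in L_{ij}$ with $V(N)=-u$ and $(A(N),B_{ij}(N))\ne(0,0)$; it contains $\mathcal N$. Order the pairs $W_j(N)=\big(\theta(N),\sum_{m\ne j}N_{im}\big)$ lexicographically. On $L_{ij}$ the first entry takes finitely many values below any bound and the second lies in $\mathbb N$, so $W_j$ has a minimum on $X_j$, attained at some $N^{(j)}$. If $M\in M_{ij}\setminus\{0\}$, its coordinates off $ij$ are nonnegative and not all zero, so $W_j(M)>(0,0)$ and $W_j(N^{(j)}-M)<W_j(N^{(j)})$. A nonzero term of \eqref{eq:identity} at $N=N^{(j)}$ has $N^{(j)}-M\in X_j$, so $M=0$. Hence $B_{ij}(N^{(j)})=0$. Then $A(N^{(j)})\ne0$, so $N^{(j)}\in\mathcal N$ and $N^{(j)}_{ij}=\Sigma N^{(j)}_i$. That is, $N^{(j)}=a_je_{ij}+S_j$ with $a_j\in\mathbb N$ and $S_j=S(N^{(j)})$.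

Since $N^{(j)}\in\mathcal N\subset X_j$ minimizes $\theta$ on $X_j$, the number $\theta(S_j)=\min_{\mathcal N}\theta$ does not depend on $j$. By linear independence of the $\theta_{lm}$, $S_j=S$ does not depend on $j$. Thus
\[
a_jv_{ij}=-u-V(S)\qquad(1\le j\le q_i).
\]
If the right side were nonzero, all $a_j$ would be positive and all $v_{ij}$ would lie on its ray, which the hypothesis excludes. So $V(S)=-u$ and $S\in\mathcal N$. But $\theta(S)\le\theta(N^0)$, so $|S|<|N^0|$ by \eqref{eq:theta}. This contradicts the choice of $N^0$.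
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}\textup{(c)}]
Both examples have $d=1$, $P=2$ and $\Delta=[0,1]+[-2,0]=[-2,1]$; they satisfy the standing assumptions and are not Fano.

For (a) take $q_1=q_2=1$, $v_{11}=1$, $v_{21}=-2$. Then $\Sigma k_i=k_{i1}$, so $\phi_{i1}=0$ and $\exp(\phi_{i1}/\phi_0)=1$ for $i=1,2$.

For (b) take $q_1=q_2=2$, $v_{11}=v_{12}=1$, $v_{21}=v_{22}=-2$, so that $K=\{k:\Sigma k_1=2\,\Sigma k_2\}$. For $k\in M_{ij}$ the group other than $i$ has nonnegative sum, hence so has group $i$; write $\Sigma k_2=F\ge0$ and $\Sigma k_1=2F$. For $(i,j)=(1,1)$, \eqref{eq:coef} reads $A(k;\varepsilon)=\binom{2F+\varepsilon}{k_{12}}\mathsf{comb}(k_2)$, and \eqref{eq:binom} gives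
\[
\sum_{k\in M_{11}}A(k;\varepsilon)z^k=(1+z_{12}/z_{11})^\varepsilon\sum_{F\ge0}(z_{11}+z_{12})^{2F}(z_{21}+z_{22})^F=(1+z_{12}/z_{11})^\varepsilon\,\phi_0 .
\]
The logarithmic derivative at $\varepsilon=0$ gives $\psi^{\mathrm t}_{11}=1+z_{12}/z_{11}$. For $(i,j)=(2,1)$ we have $A(k;\varepsilon)=\binom{F+\varepsilon}{k_{22}}\mathsf{comb}(k_1)$, the sum is $(1+z_{22}/z_{21})^\varepsilon\phi_0$, and $\psi^{\mathrm t}_{21}=1+z_{22}/z_{21}$. Exchanging the two equal vectors in a group gives $\psi^{\mathrm t}_{12}=1+z_{11}/z_{12}$ and $\psi^{\mathrm t}_{22}=1+z_{21}/z_{22}$. All four series are integral.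
\end{proof}

\begin{remark}
The second example has all $q_i\ge2$, so the hypothesis of (a) does not suffice for (b); by (a), some factor $\exp(\phi_{ij}/\phi_0)$ fails to be integral there, although every $\psi^{\mathrm t}_{ij}$ is integral. The assumption that the $v_{ij}$ span $\mathbb Z^d$ is also needed in Theorem~\ref{thm:C}: for $d=P=1$ and $(v_{11},v_{12})=(2,-2)$ the segment $[-2,2]$ has interior lattice points $\pm1$, but $K$, and with it every series, is the same as for $(1,-1)$.
\end{remark}

\begin{thebibliography}{9}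
\bibitem{BS} Sophie Bleau and Nick Sheridan, \emph{On the positivity and integrality of coefficients of mirror maps}, arXiv:2409.07601 (2024).
\bibitem{Rock} Rockafellar, \emph{Convex Analysis}.
\end{thebibliography}
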